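\title{Uniqueness of odd singular vectors in Verma modules over basic Lie superalgebras}

\begin{abstract}
Let $\mathfrak g$ be a basic Lie superalgebra with a standard positive system, and let $\beta$ be a positive isotropic odd root. We prove that the space of homomorphisms of Verma modules $M(\lambda-\beta)\to M(\lambda)$ is one-dimensional if $(\lambda+\rho,\beta)=0$ and is zero otherwise; for $\mathfrak{psl}(n|n)$ we prove the version in which weights are taken for $\mathfrak{gl}(n|n)$. This settles a conjecture from a paper of Liu, Luo and Wang. The proof uses a $\mathbb Z$-grading of $\mathfrak g$ whose degree zero part is a reductive Lie algebra and in which $\beta$ has degree one. The Casimir element reduces the problem to the degree zero part, where a two-sided bound on singular vectors in the tensor product of a finite-dimensional module with a Verma module gives existence and uniqueness at once. For $D(2|1;\zeta)$ with three odd simple roots the space of homomorphisms can be two-dimensional, so a hypothesis on the positive system is needed.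
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\mathfrak g=\mathfrak g_{\bar0}\oplus\mathfrak g_{\bar1}$ is one of the basic Lie superalgebras
\[
\mathfrak{gl}(m|n),\quad \mathfrak{sl}(m|n)\ (m\neq n),\quad \mathfrak{osp}(M|2n),\quad D(2|1;\zeta),\quad F(4),\quad G(3)
\]
over $\mathbb C$, with a non-degenerate invariant bilinear form $(\cdot,\cdot)$. The algebra $\mathfrak{psl}(n|n)$ needs a separate formulation, given in Section~\ref{sec:psl}. Fix a Cartan subalgebra $\mathfrak h$ and let $\Phi\subset\mathfrak h^*$ be the set of roots. A root $\alpha$ is \emph{even} or \emph{odd} according as the root space $\mathfrak g_\alpha$ lies in $\mathfrak g_{\bar0}$ or in $\mathfrak g_{\bar1}$. The form induces a form on $\mathfrak h^*$, and $\alpha$ is \emph{isotropic} if $(\alpha,\alpha)=0$. A \emph{positive system} is a set $\Phi^+=\{\alpha\in\Phi:\ell(\alpha)>0\}$, where $\ell$ is a real linear functional on the real span of $\Phi$ that vanishes at no root. It gives a triangular decomposition $\mathfrak g=\mathfrak n^-\oplus\mathfrak h\oplus\mathfrak n^+$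 with $\mathfrak n^\pm=\bigoplus_{\alpha\in\Phi^+}\mathfrak g_{\pm\alpha}$, and a Weyl vector $\rho$, which is half the sum of the positive even roots minus half the sum of the positive odd roots. The \emph{standard} positive systems, as in \cite[Chapter~1]{CW}, are listed in Table~\ref{tab:standard}.

For $\lambda\in\mathfrak h^*$ let
\[
M(\lambda)=U(\mathfrak g)\otimes_{U(\mathfrak h\oplus\mathfrak n^+)}\mathbb C_\lambda
\]
be the Verma module, with even highest weight vector $v_\lambda=1\otimes1$. We write $\operatorname{Hom}_{\mathfrak g}$ for the full space of homomorphisms, the direct sum of the even and the odd ones; a homomorphism $\varphi$ of parity $p$ changes parities by $p$ and satisfies $\varphi(xm)=(-1)^{p|x|}x\varphi(m)$ for homogeneous $x\in\mathfrak g$ of parity $|x|$. A \emph{singular vector} is a nonzero weight vector killed by $\mathfrak n^+$. The map $\varphi\mapsto\varphi(v_\nu)$ identifies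
\begin{equation}\label{eq:hom-sing}
\operatorname{Hom}_{\mathfrak g}(M(\nu),M(\lambda))\cong\{w\in M(\lambda)_\nu:\mathfrak n^+w=0\}.
\end{equation}
Indeed, the right side is the sum of its even and odd parts, and a vector $w$ in it of parity $p$ is the image of $v_\nu$ under the homomorphism $uv_\nu\mapsto(-1)^{p|u|}uw$. For a positive isotropic odd root $\beta$, a weight $\lambda$ is called \emph{$\beta$-atypical} if $(\lambda+\rho,\beta)=0$. The following conjecture comes from \cite{LLW}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\Phi^+$ be a standard positive system and $\beta$ a positive isotropic odd root. If $\lambda$ is $\beta$-atypical, then $\operatorname{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))=\mathbb C$; that is, $M(\lambda)$ has a singular vector of weight $\lambda-\beta$, and it is unique up to a scalar.}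
\medskip

The smallest case is $\mathfrak{gl}(1|1)$, with matrix units $E_{ij}$, odd elements $E_{12},E_{21}$, and the form $\operatorname{str}(xy)$. The only positive root is $\beta=\varepsilon-\delta$. It is isotropic and $\rho=-\beta/2$, so $(\lambda+\rho,\beta)=(\lambda,\beta)=\lambda(E_{11}+E_{22})$. The module $M(\lambda)$ has the basis $v_\lambda,E_{21}v_\lambda$, and $E_{12}E_{21}v_\lambda=\lambda(E_{11}+E_{22})v_\lambda$. So the Hom space is $\mathbb C$ for atypical $\lambda$ and $0$ otherwise. In general the Casimir element shows that atypicality is necessary for a singular vector of weight $\lambda-\beta$ (Corollary~\ref{cor:necessary}), and the natural guess is that this one condition on $\lambda$ produces one vector.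

Two things stand in the way of a quick proof. For a reductive Lie algebra, homomorphisms between Verma modules form a space of dimension at most one, and the proof rests on the fact that $U(\mathfrak n^-)$ has no zero divisors (see Remark~\ref{rem:max}). For a Lie superalgebra this fails: in $\mathfrak{gl}(1|1)$ we have $E_{21}^2=0$, and the homomorphism $v_{\lambda-\beta}\mapsto E_{21}v_\lambda$ kills $E_{21}v_{\lambda-\beta}$. Second, the singular vectors are the solutions of a linear system whose coefficients are polynomials in $\lambda$, and the solution space of such a system can grow at special values of $\lambda$. The conjecture asserts that this happens nowhere on the hyperplane $(\lambda+\rho,\beta)=0$.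

The conjecture is known for $\mathfrak{gl}(m|n)$, where the non-vanishing of the Hom space was shown earlier by Serganova, and for $D(2|1;\zeta)$. For every basic Lie superalgebra the non-vanishing is known by work of Musson on Shapovalov elements. We prove the conjecture together with its converse, by an argument that gives existence as well as uniqueness and uses none of these results.

\begin{theorem}\label{thm:standard}
Let $\Phi^+$ be a standard positive system and $\lambda\in\mathfrak h^*$. If $\beta$ is a positive isotropic odd root, then $\operatorname{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))$ equals $\mathbb C$ if $\lambda$ is $\beta$-atypical, and $0$ otherwise. If $\beta$ is a positive non-isotropic odd root, then this space equals $\mathbb C$ if $2(\lambda+\rho,\beta)=(\beta,\beta)$, and $0$ otherwise.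
\end{theorem}

The proof uses one property of standard systems, which we now isolate.

\begin{definition}\label{def:grading}
Let $\Phi^+$ be a positive system and $\beta\in\Phi^+$. A \emph{grading element} for $(\Phi^+,\beta)$ is an element $D\in\mathfrak h$ such that the function $d(\alpha)=\alpha(D)$ satisfies
\begin{itemize}
\item[(G1)] $d(\alpha)\in\mathbb Z$ for all $\alpha\in\Phi$;
\item[(G2)] $d(\alpha)\ge0$ for all $\alpha\in\Phi^+$;
\item[(G3)] $d(\alpha)\neq0$ for every odd root $\alpha$;
\item[(G4)] $d(\beta)=1$.
\end{itemize}
\end{definition}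

\begin{theorem}\label{thm:grading}
Suppose that $(\Phi^+,\beta)$ has a grading element. Then for every $\lambda\in\mathfrak h^*$,
\[
\dim\operatorname{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))=
\begin{cases}1&\text{if }2(\lambda+\rho,\beta)=(\beta,\beta),\\ 0&\text{otherwise.}\end{cases}
\]
\end{theorem}

For an arbitrary positive system the statement of the conjecture is false.

\begin{theorem}\label{thm:counter}
Let $\mathfrak g=D(2|1;\zeta)$, $\zeta\neq0,-1$, with the positive system that has three odd simple roots $\alpha_1,\alpha_2,\alpha_3$. Let $\beta=\alpha_1+\alpha_2+\alpha_3$, which is an isotropic odd root, and let $\lambda=0$. Then $\lambda$ is $\beta$-atypical and $\dim\operatorname{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))=2$.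
\end{theorem}

Section~\ref{sec:casimir} sets up the Casimir element, and Section~\ref{sec:example} works out $\mathfrak{gl}(2|1)$, where both halves of the proof can be seen. The first half (Section~\ref{sec:reduction}) reduces Theorem~\ref{thm:grading} to a question about a reductive Lie algebra, and the second half (Section~\ref{sec:reductive}) answers that question. Theorems~\ref{thm:grading} and~\ref{thm:standard} are deduced in Section~\ref{sec:proofs}, and Theorem~\ref{thm:counter} is proved in Section~\ref{sec:counter}.

\section{The Casimir element}\label{sec:casimir}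

We use the following standard facts about $\mathfrak g$.
\begin{itemize}
\item The Lie algebra $\mathfrak g_{\bar0}$ is reductive with Cartan subalgebra $\mathfrak h$; we have $\Phi=-\Phi$, and every root space is one-dimensional.
\item The form is even ($\mathfrak g_{\bar0}$ is orthogonal to $\mathfrak g_{\bar1}$), supersymmetric ($(x,y)=(-1)^{|x||y|}(y,x)$) and invariant ($([x,y],z)=(x,[y,z])$). It is non-degenerate on $\mathfrak h$ and pairs $\mathfrak g_\alpha$ with $\mathfrak g_{-\alpha}$.
\item The bracket satisfies $[x,y]=-(-1)^{|x||y|}[y,x]$ and $[x,[y,z]]=[[x,y],z]+(-1)^{|x||y|}[y,[x,z]]$, and in the enveloping algebra $[x,y]=xy-(-1)^{|x||y|}yx$.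
\item (PBW theorem.) Given an ordered homogeneous basis of a Lie superalgebra, the ordered monomials in which each odd basis element occurs at most once form a basis of its enveloping algebra. In particular $u\mapsto uv_\lambda$ is a bijection $U(\mathfrak n^-)\to M(\lambda)$.
\end{itemize}
For $\kappa\in\mathfrak h^*$ define $h_\kappa\in\mathfrak h$ by $(h_\kappa,h)=\kappa(h)$; the form on $\mathfrak h^*$ is $(\kappa,\kappa')=(h_\kappa,h_{\kappa'})=\kappa(h_{\kappa'})$. For $\alpha\in\Phi^+$ choose $e_\alpha\in\mathfrak g_\alpha$ and $f_\alpha\in\mathfrak g_{-\alpha}$ with $(e_\alpha,f_\alpha)=1$. Then $[e_\alpha,f_\alpha]=h_\alpha$, because $([e_\alpha,f_\alpha],h)=(e_\alpha,[f_\alpha,h])=\alpha(h)$ for $h\in\mathfrak h$. Put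
\[
c_\kappa=(\kappa,\kappa+2\rho)\qquad(\kappa\in\mathfrak h^*).
\]
Expanding $c_{\lambda-\beta}=(\lambda-\beta,\lambda-\beta+2\rho)$ gives
\begin{equation}\label{eq:difference}
c_\lambda-c_{\lambda-\beta}=2(\lambda+\rho,\beta)-(\beta,\beta).
\end{equation}

\begin{lemma}\label{lem:casimir}
For every $w\in M(\lambda)$ of weight $\kappa$,
\begin{equation}\label{eq:casimir}
(c_\lambda-c_\kappa)\,w=2\sum_{\alpha\in\Phi^+}f_\alpha e_\alpha w .
\end{equation}
\end{lemma}

\begin{proof}
Let $(x_i)$ be a homogeneous basis of $\mathfrak g$ and let $(x^i)$ be determined by $(x_i,x^j)=\delta_{ij}$. Since the form is even, $|x^i|=|x_i|$. We claim that the even element $C=\sum_ix^ix_i$ is central in $U(\mathfrak g)$. For homogeneous $y\in\mathfrak g$ write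
\[
[y,x_i]=\sum_ja_{ij}x_j,\quad a_{ij}=([y,x_i],x^j),\qquad [y,x^j]=\sum_ib_{ji}x^i,\quad b_{ji}=(x_i,[y,x^j]).
\]
By invariance, $a_{ij}=-(-1)^{|y||x_i|}([x_i,y],x^j)=-(-1)^{|y||x_i|}b_{ji}$. Therefore
\[
[y,C]=\sum_j[y,x^j]x_j+\sum_i(-1)^{|y||x_i|}x^i[y,x_i]=\sum_{i,j}\bigl(b_{ji}+(-1)^{|y||x_i|}a_{ij}\bigr)x^ix_j=0 .
\]
Now take for $(x_i)$ a basis $(h_i)$ of $\mathfrak h$ together with the $e_\alpha$ and $f_\alpha$. The element dual to $e_\alpha$ is $f_\alpha$. The element dual to $f_\alpha$ is $e_\alpha$ if $\alpha$ is even and $-e_\alpha$ if $\alpha$ is odd, since $(f_\alpha,e_\alpha)=-1$ in the odd case. So an even pair $\pm\alpha$ contributes $f_\alpha e_\alpha+e_\alpha f_\alpha=2f_\alpha e_\alpha+h_\alpha$, and an odd pair contributes $f_\alpha e_\alpha-e_\alpha f_\alpha=2f_\alpha e_\alpha-h_\alpha$. The terms $\pm h_\alpha$ add up to $2h_\rho$, and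
\[
C=\sum_ih^ih_i+2h_\rho+2\sum_{\alpha\in\Phi^+}f_\alpha e_\alpha .
\]
On a vector of weight $\kappa$ the element $\sum_ih^ih_i$ acts by $\sum_i\kappa(h^i)\kappa(h_i)=(\kappa,\kappa)$, because $h_\kappa=\sum_i\kappa(h^i)h_i$; so $\sum_ih^ih_i+2h_\rho$ acts by $c_\kappa$. In particular $Cv_\lambda=c_\lambda v_\lambda$, and $C$ acts on $M(\lambda)=U(\mathfrak g)v_\lambda$ by $c_\lambda$ because it is central. Comparing the two expressions for $Cw$ gives \eqref{eq:casimir}.
\end{proof}

\begin{corollary}\label{cor:necessary}
For any positive system and any $\beta\in\Phi^+$, if $\operatorname{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))\neq0$, then $2(\lambda+\rho,\beta)=(\beta,\beta)$.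
\end{corollary}

\begin{proof}
For a singular vector $w$ of weight $\lambda-\beta$ the right side of \eqref{eq:casimir} vanishes, so $c_\lambda=c_{\lambda-\beta}$. Apply \eqref{eq:difference}.
\end{proof}

\section{The case of $\mathfrak{gl}(2|1)$}\label{sec:example}

Let $\mathfrak g=\mathfrak{gl}(2|1)$ with the form $\operatorname{str}(xy)$. The indices $1,2$ are even and $3$ is odd, so $E_{13},E_{23},E_{31},E_{32}$ are the odd matrix units. The standard positive roots are the even root $\alpha=\varepsilon_1-\varepsilon_2$ and the odd roots $\gamma=\varepsilon_2-\delta$ and $\beta=\alpha+\gamma=\varepsilon_1-\delta$. We have $\rho=\frac12\alpha-\frac12(\beta+\gamma)=-\varepsilon_2+\delta$ and $h_\beta=E_{11}+E_{33}$. With $\lambda_i=\lambda(E_{ii})$ and $v=v_\lambda$,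
\[
(\lambda+\rho,\beta)=\lambda_1+\lambda_3+1,
\]
and $M(\lambda)_{\lambda-\beta}$ has the basis $E_{31}v$, $E_{32}E_{21}v$.

We impose the even condition first. From $[E_{12},E_{31}]=-E_{32}$ and $[E_{12},E_{32}]=0$ we get
\[
E_{12}E_{31}v=-E_{32}v,\qquad E_{12}E_{32}E_{21}v=(\lambda_1-\lambda_2)E_{32}v .
\]
So for \emph{every} $\lambda$ the vectors killed by $E_{12}$ form a line, spanned by
\[
w=(\lambda_1-\lambda_2)E_{31}v+E_{32}E_{21}v .
\]
Now apply the two odd raising operators. We use $[E_{23},E_{31}]=E_{21}$, $[E_{23},E_{32}]=E_{22}+E_{33}$, $[E_{23},E_{21}]=0$ for the first, and $[E_{13},E_{31}]=E_{11}+E_{33}$, $[E_{13},E_{32}]=E_{12}$, $[E_{13},E_{21}]=-E_{23}$ for the second. This gives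
\begin{align*}
E_{23}w&=(\lambda_1-\lambda_2)E_{21}v+(\lambda_2+1+\lambda_3)E_{21}v=(\lambda+\rho,\beta)\,E_{21}v,\\
E_{13}w&=(\lambda_1-\lambda_2)(\lambda_1+\lambda_3)v+(\lambda_1-\lambda_2)v=(\lambda+\rho,\beta)\,(\lambda_1-\lambda_2)v .
\end{align*}
Hence $w$ is singular exactly when $\lambda$ is $\beta$-atypical, which is Theorem~\ref{thm:standard} in this case. Three features of the computation guide the general proof.

\emph{The odd conditions collapse to one scalar condition.} The vectors $E_{13}w$ and $E_{23}w$ are $(\lambda+\rho,\beta)$ times the coefficients $(\lambda_1-\lambda_2)v$ and $E_{21}v$ of $E_{31}$ and $E_{32}$ in $w$. This is forced by \eqref{eq:casimir}, which for $E_{12}w=0$ reads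
\[
E_{31}\,(E_{13}w)+E_{32}\,(E_{23}w)=(\lambda+\rho,\beta)\,w .
\]
The vectors $E_{13}w$ and $E_{23}w$ lie in $U(\mathfrak g_{\bar0})v$, and by PBW they can be read off from the left side.

\emph{The even condition is a problem about $\mathfrak g_{\bar0}$.} The weight space lies in $(\mathbb CE_{31}\oplus\mathbb CE_{32})\otimes U(\mathfrak g_{\bar0})v$, the tensor product of a finite-dimensional module with a Verma module of a reductive Lie algebra, and there zero divisors are absent.

\emph{The vector $w$ degenerates at special $\lambda$.} If $\lambda_1=\lambda_2$, the term $E_{31}v$ disappears and $w=E_{32}(E_{21}v)$. The vector $E_{21}v$ is then singular, and for atypical $\lambda$ the homomorphism factors as $M(\lambda-\beta)\to M(\lambda-\alpha)\to M(\lambda)$. So a singular vector is not determined by its coefficient at $f_\beta v$, and in higher rank several such factorizations might give independent vectors. This is the difficulty in the proof of uniqueness.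

\section{Reduction to the degree zero part}\label{sec:reduction}

In $\mathfrak{gl}(2|1)$ we used the decomposition of $\mathfrak g$ into $\mathfrak g_{\bar0}$ and the spans of the positive and of the negative odd root vectors. In $D(2|1;\zeta)$, for instance, the sum of the positive odd roots $\varepsilon_1+\varepsilon_2+\varepsilon_3$ and $\varepsilon_1-\varepsilon_2-\varepsilon_3$ is the root $2\varepsilon_1$, so this decomposition is not a $\mathbb Z$-grading of length three. A grading element provides the replacement. Let $D$ be a grading element for $(\Phi^+,\beta)$. By (G1), $\mathfrak g=\bigoplus_{k\in\mathbb Z}\mathfrak g_k$, where $\mathfrak g_k$ is the $k$-eigenspace of $\operatorname{ad}D$. (The degree zero part $\mathfrak g_0$ is not to be confused with the even part $\mathfrak g_{\bar0}$.) Put $\mathfrak g_{>0}=\bigoplus_{k>0}\mathfrak g_k$, $\mathfrak g_{<0}=\bigoplus_{k<0}\mathfrak g_k$ and $\mathfrak n_0^\pm=\mathfrak n^\pm\cap\mathfrak g_0$, and let $M(\lambda)[k]$ be the eigenspace of $D$ in $M(\lambda)$ with eigenvalue $\lambda(D)+k$. Then $\mathfrak g_jM(\lambda)[k]\subseteq M(\lambda)[j+k]$.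

\begin{lemma}\label{lem:layers}
\begin{itemize}
\item[(a)] $\mathfrak g_0$ is a reductive Lie algebra with Cartan subalgebra $\mathfrak h$ and triangular decomposition $\mathfrak n_0^-\oplus\mathfrak h\oplus\mathfrak n_0^+$. Moreover $\mathfrak n^+=\mathfrak n_0^+\oplus\mathfrak g_{>0}$ and $\mathfrak n^-=\mathfrak n_0^-\oplus\mathfrak g_{<0}$.
\item[(b)] $M(\lambda)[k]=0$ for $k>0$; $M(\lambda)[0]=U(\mathfrak g_0)v_\lambda$ is the Verma module $M_0(\lambda)$ of $\mathfrak g_0$; and $y\otimes m\mapsto ym$ is an isomorphism of $\mathfrak g_0$-modules $\mathfrak g_{-1}\otimes M_0(\lambda)\to M(\lambda)[-1]$.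
\item[(c)] $M(\lambda)_{\lambda-\beta}\subseteq M(\lambda)[-1]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The space $\mathfrak g_0$ is the sum of $\mathfrak h$ and the $\mathfrak g_\alpha$ with $d(\alpha)=0$, and these roots are even by (G3). So $\mathfrak g_0$ is the centralizer of $D$ in $\mathfrak g_{\bar0}$. The centralizer of an element of a Cartan subalgebra $\mathfrak h$ of a reductive Lie algebra is reductive with Cartan subalgebra $\mathfrak h$. The functional $\ell$ defining $\Phi^+$ cuts out a positive system in the root system of $\mathfrak g_0$, and the corresponding nilpotent subalgebras are $\mathfrak n_0^\pm$. A root with $d(\alpha)>0$ is positive, since otherwise $-\alpha\in\Phi^+$ would violate (G2). Together with (G2) this gives the decompositions of $\mathfrak n^\pm$.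

(b) The subspace $U(\mathfrak g_0)v_\lambda=U(\mathfrak n_0^-)v_\lambda$ is a highest weight module for $\mathfrak g_0$ that is free over $U(\mathfrak n_0^-)$, so it is $M_0(\lambda)$. Order a basis of root vectors of $\mathfrak n^-$ so that those in $\mathfrak g_{<0}$ come first. By PBW, the multiplication map $U(\mathfrak g_{<0})\otimes M_0(\lambda)\to M(\lambda)$ is bijective. The element $D$ acts on $M_0(\lambda)$ by $\lambda(D)$, so $M(\lambda)[k]$ corresponds to the degree $k$ part of $U(\mathfrak g_{<0})$ tensored with $M_0(\lambda)$. A PBW monomial in $U(\mathfrak g_{<0})$ is a product of factors of degree at most $-1$, by (G1). So the degree $k$ part is $0$ for $k>0$, is $\mathbb C$ for $k=0$, and is $\mathfrak g_{-1}$ for $k=-1$. Finally $x(ym)=[x,y]m+y(xm)$ for $x\in\mathfrak g_0$, as $x$ is even, which is the $\mathfrak g_0$-equivariance.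

(c) On $M(\lambda)_{\lambda-\beta}$ the element $D$ acts by $\lambda(D)-d(\beta)=\lambda(D)-1$, by (G4).
\end{proof}

An equation $\sum_\alpha f_\alpha e_\alpha w=0$ does not in general force each $e_\alpha w$ to vanish. In the layer $M(\lambda)[-1]$ it does, once the terms of degree zero are gone.

\begin{lemma}\label{lem:collapse}
Assume $2(\lambda+\rho,\beta)=(\beta,\beta)$. If $w\in M(\lambda)_{\lambda-\beta}$ satisfies $\mathfrak n_0^+w=0$, then $\mathfrak n^+w=0$.
\end{lemma}

\begin{proof}
Let $\alpha\in\Phi^+$. If $d(\alpha)=0$, then $e_\alpha w=0$ by assumption. If $d(\alpha)\ge2$, then $e_\alpha w\in M(\lambda)[d(\alpha)-1]=0$ by Lemma~\ref{lem:layers}. It remains to treat $d(\alpha)=1$. By \eqref{eq:difference} the left side of \eqref{eq:casimir} vanishes for $\kappa=\lambda-\beta$, so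
\[
\sum_{d(\alpha)=1}f_\alpha e_\alpha w=0 .
\]
Here $e_\alpha w\in M(\lambda)[0]=M_0(\lambda)$, so under the isomorphism of Lemma~\ref{lem:layers}(b) this relation reads $\sum_{d(\alpha)=1}f_\alpha\otimes e_\alpha w=0$ in $\mathfrak g_{-1}\otimes M_0(\lambda)$. The $f_\alpha$ with $d(\alpha)=1$ form a basis of $\mathfrak g_{-1}$. Hence $e_\alpha w=0$ for each such $\alpha$.
\end{proof}

\section{Singular vectors in $E\otimes M_0(\lambda)$}\label{sec:reductive}

In this section $\mathfrak k=\mathfrak n_0^-\oplus\mathfrak h\oplus\mathfrak n_0^+$ is a reductive Lie algebra, $\mathfrak b_0=\mathfrak h\oplus\mathfrak n_0^+$, $W$ is the Weyl group, $\rho_0$ is half the sum of the positive roots, and $M_0(\lambda)$ is the Verma module with highest weight vector $v_\lambda$. For a $\mathfrak k$-module $V$, the space $\operatorname{Hom}_{\mathfrak k}(M_0(\nu),V)$ is the space of $\mathfrak n_0^+$-invariant vectors of weight $\nu$ in $V$.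

\begin{proposition}\label{prop:bounds}
Let $E$ be a finite-dimensional $\mathfrak k$-module on which $\mathfrak h$ acts semisimply. For $\lambda\in\mathfrak h^*$ and a weight $\mu$ of $E$,
\[
\dim E_\mu\le\dim\operatorname{Hom}_{\mathfrak k}(M_0(\lambda+\mu),E\otimes M_0(\lambda))\le\max_\kappa\dim E_\kappa .
\]
\end{proposition}

Put $U=U(\mathfrak n_0^-)$. A $U$-module is \emph{torsion} if each of its elements is killed by a nonzero element of $U$, and \emph{torsion-free} if no nonzero element is. We recall four textbook facts.
\begin{itemize}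
\item[(R1)] $U$ is a Noetherian domain, since its associated graded ring is a polynomial ring. Consequently $Ua\cap Ub\neq0$ for nonzero $a,b\in U$ (the Ore condition): otherwise the sum $\sum_{n\ge0}Uab^n$ would be direct, and the partial sums would form an infinite ascending chain of left ideals.
\item[(R2)] Verma modules have finite length.
\item[(R3)] (Tensor identity.) $E\otimes M_0(\lambda)\cong U(\mathfrak k)\otimes_{U(\mathfrak b_0)}(E\otimes\mathbb C_\lambda)$.
\item[(R4)] (Harish-Chandra.) The center of $U(\mathfrak k)$ acts on $M_0(\nu_1)$ and on $M_0(\nu_2)$ by the same character if and only if $\nu_1+\rho_0\in W(\nu_2+\rho_0)$.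
\end{itemize}
By (R2), every Verma module has a simple submodule. This submodule is generated by a vector of maximal weight, which is singular, and $U$ acts freely on that vector because the Verma module is free of rank one over the domain $U$. So \emph{every Verma module contains a simple Verma module}. By (R3) and PBW, $E\otimes M_0(\lambda)$ is free over $U$, hence torsion-free. Also $E\otimes\mathbb C_\lambda$ has a $\mathfrak b_0$-stable flag with one-dimensional quotients $\mathbb C_{\lambda+\mu'}$, and induction is exact by PBW; so $E\otimes M_0(\lambda)$ has a filtration with quotients $M_0(\lambda+\mu')$, each occurring $\dim E_{\mu'}$ times.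

\subsection*{The upper bound}
One would like to say that an invariant vector in $E\otimes M_0(\lambda)$ is determined by its component in $E\otimes v_\lambda$. The vector $E_{32}\otimes E_{21}v$ of Section~\ref{sec:example} shows that this is false when $M_0(\lambda)$ is reducible. It is true when $M_0(\lambda)$ is simple (Step 3 below), and Steps 1 and 2 reduce to that case by shrinking first the source and then the target. Put $\nu=\lambda+\mu$ and choose simple Verma submodules $M_0(\lambda')\subseteq M_0(\lambda)$ and $M_0(\nu')\subseteq M_0(\nu)$.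

\emph{Step 1. The restriction map
\[
\operatorname{Hom}_{\mathfrak k}(M_0(\nu),E\otimes M_0(\lambda))\to\operatorname{Hom}_{\mathfrak k}(M_0(\nu'),E\otimes M_0(\lambda))
\]
is injective.} If $\varphi\neq0$, then $\varphi(v_\nu)\neq0$, and $\varphi(uv_\nu)=u\varphi(v_\nu)\neq0$ for all nonzero $u\in U$ because the target is torsion-free. So $\varphi$ is injective, and its restriction to $M_0(\nu')$ is nonzero.

\emph{Step 2. Every homomorphism $\psi\colon M_0(\nu')\to E\otimes M_0(\lambda)$ has image in $E\otimes M_0(\lambda')$.} Let $Q=M_0(\lambda)/M_0(\lambda')$. The kernel of $E\otimes M_0(\lambda)\to E\otimes Q$ is $E\otimes M_0(\lambda')$, so we must show that the composite $\bar\psi\colon M_0(\nu')\to E\otimes Q$ is zero. As a $U$-module $Q\cong U/Uu_0$, where $u_0v_\lambda$ generates $M_0(\lambda')$ and $u_0\neq0$. For nonzero $u\in U$, (R1) gives $a\neq0$ with $au\in Uu_0$, so $Q$ is torsion. Since $\mathfrak n_0^-$ strictly lowers weights, $E$ has an $\mathfrak n_0^-$-stable flag on whose one-dimensional quotients $\mathfrak n_0^-$ acts by zero. Tensoring with $Q$, we get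 a finite filtration of $E\otimes Q$ by $U$-submodules with all quotients isomorphic to $Q$. An extension of torsion modules is torsion: if $aw$ lies in the submodule and $b(aw)=0$ with $a,b\neq0$, then $ba\neq0$ kills $w$. Hence $E\otimes Q$ is torsion, and $\bar\psi(uv_{\nu'})=u\bar\psi(v_{\nu'})=0$ for some $u\neq0$. So $\bar\psi$ has a nonzero kernel, and $\bar\psi=0$ because $M_0(\nu')$ is simple.

\emph{Step 3. $\dim\operatorname{Hom}_{\mathfrak k}(M_0(\nu'),E\otimes M_0(\lambda'))\le\dim E_{\nu'-\lambda'}$.} Let $w$ be an $\mathfrak n_0^+$-invariant vector of weight $\nu'$ in $E\otimes M_0(\lambda')$. Its component in $E\otimes v_{\lambda'}$ lies in $E_{\nu'-\lambda'}\otimes v_{\lambda'}$, so it suffices to show that $w=0$ if this component is zero. Write $w=\sum_iy_i\otimes m_i$, where $(y_i)$ is a basis of weight vectors of $E$. Each $m_i$ is a weight vector or zero, and by assumption no nonzero $m_i$ has weight $\lambda'$. Let $N$ be the span of the $m_i$. For $x\in\mathfrak n_0^+$ the equation $xw=0$ reads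
\[
\sum_iy_i\otimes xm_i=-\sum_ixy_i\otimes m_i\in E\otimes N,
\]
so $xm_i\in N$ for all $i$. Suppose $N\neq0$, and choose a nonzero $m_i$ whose weight is maximal among the weights of $N$. Then $\mathfrak n_0^+m_i=0$, and $U(\mathfrak k)m_i=Um_i$ is a nonzero submodule of $M_0(\lambda')$ that does not contain $v_{\lambda'}$. This contradicts the simplicity of $M_0(\lambda')$. Hence $N=0$ and $w=0$.

Steps 1--3 give $\dim\operatorname{Hom}_{\mathfrak k}(M_0(\nu),E\otimes M_0(\lambda))\le\dim E_{\nu'-\lambda'}\le\max_\kappa\dim E_\kappa$.

\subsection*{The lower bound}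
For generic $\lambda$ the central characters separate the Verma modules in the filtration of $E\otimes M_0(\lambda)$, and the invariants are visible. To pass to all $\lambda$ we use that the kernel of a polynomial family of matrices can only grow under specialization.

For $\kappa\in\mathfrak h^*$ let $X_\kappa=\bigoplus_{\mu'}E_{\mu'}\otimes U_{\kappa-\mu'}$, where $U_\eta$ is the weight space of $U$ of weight $\eta$. This space is finite-dimensional and does not depend on $\lambda$, and $y\otimes u\mapsto y\otimes uv_\lambda$ identifies it with $(E\otimes M_0(\lambda))_{\lambda+\kappa}$. The invariants of weight $\lambda+\mu$ form the kernel of the map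
\[
T_\lambda\colon X_\mu\to\bigoplus_\alpha X_{\mu+\alpha},\qquad w\mapsto(e_\alpha w)_\alpha,
\]
where $\alpha$ runs over the positive roots of $\mathfrak k$ and $e_\alpha$ is a root vector. The entries of $T_\lambda$ are polynomials in $\lambda$. Indeed, by PBW $e_\alpha u\in\sum_ju_jp_j+U(\mathfrak k)\mathfrak n_0^+$ with $u_j\in U$ and $p_j\in U(\mathfrak h)=S(\mathfrak h)$, so that $e_\alpha(y\otimes uv_\lambda)=e_\alpha y\otimes uv_\lambda+\sum_jp_j(\lambda)\,y\otimes u_jv_\lambda$. The inequality $\dim\ker T_\lambda\ge\dim E_\mu$ holds if and only if all minors of $T_\lambda$ of size $\dim X_\mu-\dim E_\mu+1$ vanish. A polynomial that vanishes outside a finite union of proper affine subspaces of $\mathfrak h^*$ is zero. So it suffices to prove the inequality for $\lambda$ outside such a union.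

For $1\neq s\in W$ and weights $\mu',\mu''$ of $E$, the set of $\lambda$ with $\lambda+\mu'+\rho_0=s(\lambda+\mu''+\rho_0)$ is empty or an affine subspace, and it is proper because $1-s\neq0$ on $\mathfrak h^*$. Let $\lambda$ lie outside these finitely many sets. By (R4), the modules $M_0(\lambda+\mu')$ for distinct weights $\mu'$ of $E$ have distinct central characters. The module $E\otimes M_0(\lambda)$ has finite length, so it is the direct sum of its generalized eigenspaces for the center of $U(\mathfrak k)$, and taking such a generalized eigenspace is exact. The summand $P$ belonging to the central character of $M_0(\lambda+\mu)$ therefore has a filtration by $\dim E_\mu$ copies of $M_0(\lambda+\mu)$. Thus $\dim P_{\lambda+\mu}=\dim E_\mu$, and $P_{\lambda+\mu+\alpha}=0$ for every positive root $\alpha$, so that $\mathfrak n_0^+P_{\lambda+\mu}=0$. This gives $\dim\ker T_\lambda\ge\dim E_\mu$ and completes the proof of Proposition~\ref{prop:bounds}. \qed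

\begin{remark}\label{rem:max}
The proof of the upper bound holds for any $\nu\in\mathfrak h^*$. For the trivial module $E=\mathbb C$ it gives the bound $\dim\operatorname{Hom}_{\mathfrak k}(M_0(\nu),M_0(\lambda))\le1$ mentioned in Section~\ref{sec:intro}. The weight $\nu'-\lambda'$ that appears in the bound can differ from $\mu$: in Section~\ref{sec:example} with $\lambda_1=\lambda_2$ and $\mu=-\beta$ one has $\lambda'=\lambda-\alpha$, $\nu'=\nu=\lambda-\beta$ and $\nu'-\lambda'=-\gamma$. Accordingly, the maximum cannot be replaced by $\dim E_\mu$. For $\mathfrak k=\mathfrak{sl}_2$ with positive root $\alpha$, take $E=\mathfrak{sl}_2\oplus\mathbb C$, $\lambda=0$ and $\mu=-\alpha$. Then $\dim E_\mu=1$, but each summand of $E$ contributes a homomorphism: the adjoint module by the lower bound, and the trivial module because $M_0(-\alpha)\subset M_0(0)$. What matters in the application is that \emph{all} weights of $E$ have multiplicity one.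
\end{remark}

\section{Proofs of Theorems~\ref{thm:grading} and~\ref{thm:standard}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:grading}]
If $2(\lambda+\rho,\beta)\neq(\beta,\beta)$, the Hom space is zero by Corollary~\ref{cor:necessary}. Assume $2(\lambda+\rho,\beta)=(\beta,\beta)$. By \eqref{eq:hom-sing} and Lemma~\ref{lem:collapse}, the Hom space is the space of $\mathfrak n_0^+$-invariants in $M(\lambda)_{\lambda-\beta}$. By Lemma~\ref{lem:layers} this means
\[
\operatorname{Hom}_{\mathfrak g}(M(\lambda-\beta),M(\lambda))\cong\operatorname{Hom}_{\mathfrak g_0}(M_0(\lambda-\beta),\mathfrak g_{-1}\otimes M_0(\lambda)).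
\]
The weights of $E=\mathfrak g_{-1}$ are the $-\gamma$ with $\gamma\in\Phi$ and $d(\gamma)=1$. Each has multiplicity one because root spaces are one-dimensional, and $-\beta$ is among them by (G4). Proposition~\ref{prop:bounds} with $\mathfrak k=\mathfrak g_0$ and $\mu=-\beta$ bounds the dimension of the right side by $1$ from below and from above.
\end{proof}

\begin{table}[ht]
\centering
\small
\begin{tabular}{llll}
\hline
$\mathfrak g$ & positive even roots & positive odd roots & $d$\\
\hline
$\mathfrak{gl}(m|n)$, & $\varepsilon_i-\varepsilon_j$, $\delta_i-\delta_j$ & $\varepsilon_i-\delta_j$ & $\varepsilon_i\mapsto1$\\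
$\mathfrak{sl}(m|n)$ & & & $\delta_j\mapsto0$\\[3pt]
$\mathfrak{osp}(M|2n)$ & $\delta_i\pm\delta_j$, $2\delta_i$, $\varepsilon_i\pm\varepsilon_j$ & $\delta_i\pm\varepsilon_j$ & $\delta_i\mapsto1$\\
 & (and $\varepsilon_i$ if $M$ is odd) & (and $\delta_i$ if $M$ is odd) & $\varepsilon_j\mapsto0$\\[3pt]
$\mathfrak{osp}(2|2n)$, & $\delta_i\pm\delta_j$, $2\delta_i$ & $\varepsilon_1\pm\delta_j$ & $\varepsilon_1\mapsto1$\\
type I choice & & & $\delta_j\mapsto0$\\[3pt]
$D(2|1;\zeta)$ & $2\varepsilon_1$, $2\varepsilon_2$, $2\varepsilon_3$ & $\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3$ & $\varepsilon_1\mapsto1$\\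
 & & & $\varepsilon_2,\varepsilon_3\mapsto0$\\[3pt]
$F(4)$ & $\delta$, and a positive system & $\frac12(\delta\pm\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3)$ & $\delta\mapsto2$\\
 & of $\{\pm\varepsilon_i\pm\varepsilon_j,\ \pm\varepsilon_i\}$ & & $\varepsilon_i\mapsto0$\\[3pt]
$G(3)$ & $2\delta$, and a positive system & $\delta$, $\delta\pm\varepsilon_i$ & $\delta\mapsto1$\\
 & of $\{\pm(\varepsilon_i-\varepsilon_j),\ \pm\varepsilon_i\}$ & & $\varepsilon_i\mapsto0$\\
\hline
\end{tabular}
\caption{The standard positive systems, and a linear functional $d$ on $\mathfrak h^*$ that equals $1$ on all positive odd roots and $0$ or $2$ on all positive even roots. In the column of even roots $i<j$. For $G(3)$ one has $\varepsilon_1+\varepsilon_2+\varepsilon_3=0$.}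
\label{tab:standard}
\end{table}

\begin{proof}[Proof of Theorem~\ref{thm:standard}]
Let $d$ be as in Table~\ref{tab:standard}. We first check that $d$ is given by an element $D\in\mathfrak h$. Except for $\mathfrak{sl}(m|n)$ and $G(3)$, the symbols $\varepsilon_i,\delta_j$ form a basis of $\mathfrak h^*$, so $d$ is an element of $\mathfrak h^{**}=\mathfrak h$. For $G(3)$ a basis is $\delta,\varepsilon_1,\varepsilon_2$, and the values of $d$ respect the relation $\varepsilon_3=-\varepsilon_1-\varepsilon_2$. For $\mathfrak{sl}(m|n)$ take $D=E_{11}+\dots+E_{mm}-\frac m{m-n}I$, which has supertrace $0$ and takes the same values on roots as $E_{11}+\dots+E_{mm}$.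

In each row of the table $d=1$ on all positive odd roots. On positive even roots $d=0$, with the following exceptions, where $d=2$: the roots $\delta_i+\delta_j$ and $2\delta_i$ in the second row, $2\varepsilon_1$ for $D(2|1;\zeta)$, $\delta$ for $F(4)$, and $2\delta$ for $G(3)$. Hence $D$ is a grading element for $(\Phi^+,\beta)$ for every positive odd root $\beta$, and Theorem~\ref{thm:grading} applies. For isotropic $\beta$ the condition $2(\lambda+\rho,\beta)=(\beta,\beta)$ says that $\lambda$ is $\beta$-atypical.
\end{proof}

\begin{remark}\label{rem:general}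
Theorem~\ref{thm:grading} also covers some roots of non-standard systems. Let $\Phi^+$ be any positive system. Recall that its simple roots, the positive roots that are not sums of two positive roots, are linearly independent, and that every positive root is a combination of them with coefficients in $\mathbb Z_{\ge0}$. Let $\beta$ be a positive odd root whose coefficients at the odd simple roots sum to $1$. Then $(\Phi^+,\beta)$ has a grading element. Take $D\in\mathfrak h$ with value $1$ on the odd simple roots and $0$ on the even ones; then (G1), (G2) and (G4) hold. For (G3), let $d_{\mathrm{st}}$ be the functional of Table~\ref{tab:standard}. A root $\alpha$ is odd exactly when $d_{\mathrm{st}}(\alpha)$ is odd. So $d$ and $d_{\mathrm{st}}$ agree modulo $2$ on simple roots, hence on all roots, and $d(\alpha)$ is odd for every odd root $\alpha$.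
\end{remark}

\section{The algebra $\mathfrak{psl}(n|n)$}\label{sec:psl}

Let $n\ge2$, let $\tilde{\mathfrak h}$ be the diagonal Cartan subalgebra of $\mathfrak{gl}(n|n)$, and let $\mathfrak{psl}(n|n)=\mathfrak{sl}(n|n)/\mathbb CI$, with Cartan subalgebra $\mathfrak h'=(\tilde{\mathfrak h}\cap\mathfrak{sl}(n|n))/\mathbb CI$. On $\mathfrak h'$ we have $\sum_i(\varepsilon_i-\delta_i)=0$, since this functional is the supertrace. No linear functional can be positive on all the summands $\varepsilon_i-\delta_i$. So the set of roots $\varepsilon_i-\delta_j$, $\varepsilon_i-\varepsilon_j$, $\delta_i-\delta_j$ ($i<j$ in the last two) is not a positive system, and $\mathfrak{psl}(n|n)$ has no standard positive system in the sense of the conjecture. What does make sense is the following version, in which weights are taken for $\tilde{\mathfrak h}$.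

Let $\mathfrak n^\pm$ be the strictly upper and lower triangular matrices, viewed in $\mathfrak{gl}(n|n)$ and in $\mathfrak{psl}(n|n)$. For $\lambda\in\mathfrak h'^*$ let $M(\lambda)$ be the $\mathfrak{psl}(n|n)$-module induced from the character $\lambda$ of $\mathfrak h'\oplus\mathfrak n^+$. A \emph{lift} of $\lambda$ is an element $\tilde\lambda\in\tilde{\mathfrak h}^*$ whose restriction to $\tilde{\mathfrak h}\cap\mathfrak{sl}(n|n)$ is the pullback of $\lambda$. Let $\rho$ be the standard Weyl vector of $\mathfrak{gl}(n|n)$; it vanishes on $I$. For $\beta=\varepsilon_i-\delta_j$ and the form $\operatorname{str}(xy)$, the element $h_\beta=E_{ii}+E_{n+j,n+j}$ lies in $\mathfrak{sl}(n|n)$. So $(\tilde\lambda+\rho,\beta)=(\tilde\lambda+\rho)(h_\beta)$ depends only on $\lambda$, and we denote it by $(\lambda+\rho,\beta)$.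

\begin{corollary}\label{cor:psl}
Let $\lambda\in\mathfrak h'^*$ and let $\tilde\lambda$ be any lift of $\lambda$. Then $M(\lambda)$ is the restriction of the $\mathfrak{gl}(n|n)$-Verma module $M(\tilde\lambda)$. For $\beta=\varepsilon_i-\delta_j$, the vectors in $M(\lambda)$ of $\mathfrak{gl}(n|n)$-weight $\tilde\lambda-\beta$ that are killed by $\mathfrak n^+$ form a space of dimension $1$ if $(\lambda+\rho,\beta)=0$, and $0$ otherwise.
\end{corollary}

\begin{proof}
The central element $I$ acts on $M(\tilde\lambda)$ by $\tilde\lambda(I)=0$, so the restriction of $M(\tilde\lambda)$ to $\mathfrak{sl}(n|n)$ is a module over $\mathfrak{psl}(n|n)$. The vector $v_{\tilde\lambda}$ is killed by $\mathfrak n^+$ and has weight $\lambda$ for $\mathfrak h'$, so there is a homomorphism $M(\lambda)\to M(\tilde\lambda)$ with $v_\lambda\mapsto v_{\tilde\lambda}$. It is bijective because both modules are free of rank one over $U(\mathfrak n^-)$ on these generators. The condition $\mathfrak n^+w=0$ is the same over both algebras. Now apply Theorem~\ref{thm:standard} to $\mathfrak{gl}(n|n)$.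
\end{proof}

We make no claim about the full Hom space over $\mathfrak{psl}(n|n)$, where weights are taken for $\mathfrak h'$ only.

\section{A two-dimensional Hom space for $D(2|1;\zeta)$}\label{sec:counter}

For $\mathfrak g=D(2|1;\zeta)$ the space $\mathfrak h^*$ has an orthogonal basis $\varepsilon_1,\varepsilon_2,\varepsilon_3$ with $(\varepsilon_i,\varepsilon_i)=s_i$, where $(s_1,s_2,s_3)=(-1-\zeta,1,\zeta)$. Thus $s_1+s_2+s_3=0$ and all $s_i\neq0$. The even roots are $\pm2\varepsilon_i$ and the odd roots are $\pm\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3$. The functional $\varepsilon_i\mapsto1$ defines the positive system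
\[
\Phi^+=\{2\varepsilon_1,2\varepsilon_2,2\varepsilon_3,\alpha_1,\alpha_2,\alpha_3,\beta\},\qquad\beta=\varepsilon_1+\varepsilon_2+\varepsilon_3,\quad\alpha_i=\beta-2\varepsilon_i .
\]
In this section $i,j,k$ always denote the three indices $1,2,3$ in some order. We have $\alpha_i+\alpha_j=2\varepsilon_k$ and $\alpha_1+\alpha_2+\alpha_3=\beta$, so the simple roots are $\alpha_1,\alpha_2,\alpha_3$; they form a basis of $\mathfrak h^*$. Further,
\begin{gather*}
(\alpha_i,\alpha_i)=(\beta,\beta)=s_1+s_2+s_3=0,\qquad a_{ij}:=(\alpha_i,\alpha_j)=s_k-s_i-s_j=2s_k\neq0,\\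
a_{12}+a_{13}+a_{23}=0,\qquad\rho=\beta-\tfrac12(\alpha_1+\alpha_2+\alpha_3+\beta)=0 .
\end{gather*}
The weight $\lambda=0$ satisfies $(\lambda+\rho,\gamma)=0$ for all roots $\gamma$ at once, so it is the natural place to look for extra singular vectors.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Since $\rho=0$, the weight $0$ is $\beta$-atypical. Let $v=v_0$, and write $e_i,f_i,h_i$ for $e_{\alpha_i},f_{\alpha_i},h_{\alpha_i}$. Since $\alpha_i-\alpha_j=2\varepsilon_j-2\varepsilon_i$ is not a root, $[e_i,f_j]=0$; that is, $e_if_j=-f_je_i$.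

\emph{Generators.} By the Jacobi identity,
\begin{align*}
[e_j,[f_j,f_k]]&=[h_j,f_k]=-a_{jk}f_k,\\
[e_i,[f_i,[f_j,f_k]]]&=[h_i,[f_j,f_k]]=-(a_{ij}+a_{ik})[f_j,f_k]=a_{jk}[f_j,f_k].
\end{align*}
So $[f_j,f_k]$ and $[f_i,[f_j,f_k]]$ are nonzero. They span $\mathfrak g_{-2\varepsilon_i}$ and $\mathfrak g_{-\beta}$, and the $f_i$ generate $\mathfrak n^-$. In the same way $[f_j,[e_j,e_k]]=a_{jk}e_k$ and $[f_i,[e_i,[e_j,e_k]]]=-a_{jk}[e_j,e_k]$, so the $e_i$ generate $\mathfrak n^+$. It therefore suffices to find the vectors in $M(0)_{-\beta}$ killed by $e_1,e_2,e_3$.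

\emph{Weight spaces.} By PBW, $\dim M(0)_{-\eta}$ is the number of ways to write $\eta$ as a sum of positive roots, with each odd root used at most once. For $\eta=\beta$ these are $\beta$, $2\varepsilon_k+\alpha_k$ ($k=1,2,3$) and $\alpha_1+\alpha_2+\alpha_3$, so $\dim M(0)_{-\beta}=5$. For $\eta=\beta-\alpha_i$ they are $\alpha_j+\alpha_k$ and $2\varepsilon_i$, with PBW basis $f_jf_kv$, $[f_j,f_k]v$. Since $f_kf_j=[f_j,f_k]-f_jf_k$, the vectors $f_jf_kv$ and $f_kf_jv$ form a basis of $M(0)_{-\beta+\alpha_i}$. As the $f_i$ generate $\mathfrak n^-$, the six vectors $f_if_jf_kv$ span $M(0)_{-\beta}$. Let $F$ be the six-dimensional space of formal combinations $x=\sum x_{ijk}f_if_jf_k$. The map $F\to M(0)_{-\beta}$, $x\mapsto xv$, is onto, and its kernel $K$ has dimension $6-5=1$.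

\emph{The equations.} Moving $e_i$ to the right and using $e_iv=h_iv=0$, we find
\begin{equation}\label{eq:action}
\begin{aligned}
e_if_if_jf_kv&=h_if_jf_kv=-(a_{ij}+a_{ik})f_jf_kv=a_{jk}f_jf_kv,\\
e_if_jf_if_kv&=-f_jh_if_kv=a_{ik}f_jf_kv,\\
e_if_jf_kf_iv&=f_jf_kh_iv=0 .
\end{aligned}
\end{equation}
The coefficient of the basis vector $f_jf_kv$ in $e_i(xv)$ is therefore $a_{jk}x_{ijk}+a_{ik}x_{jik}$, and $xv$ is killed by $e_1,e_2,e_3$ if and only if
\[
a_{jk}x_{ijk}+a_{ik}x_{jik}=0\quad\text{for all orderings }(i,j,k).
\]
The orderings $(i,j,k)$ and $(j,i,k)$ give the same equation. So there are three equations, one for each last letter $k$. They involve disjoint pairs of variables and have nonzero coefficients, so the solution space $S\subseteq F$ has dimension $3$. It contains $K$, since $xv=0$ for $x\in K$. The space of vectors in $M(0)_{-\beta}$ killed by $\mathfrak n^+$ is $S/K$, of dimension $2$, and \eqref{eq:hom-sing} finishes the proof.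
\end{proof}

\begin{remark}\label{rem:three}
The dimension $2=3-1$ counts three factorizations and one relation. For $(i,j,k)$ a cyclic permutation of $(1,2,3)$ put
\[
x_k=(a_{ik}f_if_j-a_{jk}f_jf_i)f_k .
\]
These three elements form a basis of $S$. The vector $f_kv$ is singular, because $e_kf_kv=h_kv=0$ and $e_i,e_j$ anticommute with $f_k$. The first two lines of \eqref{eq:action} use only that $f_kv$ is singular of weight $-\alpha_k$, and $e_k$ anticommutes with $f_i$ and $f_j$; so $(a_{ik}f_if_j-a_{jk}f_jf_i)v_{-\alpha_k}$ is singular in $M(-\alpha_k)$. Thus $x_kv$ belongs to a composite $M(-\beta)\to M(-\alpha_k)\to M(0)$. To find the relation, let $y_1=[f_1,[f_2,f_3]]$ and $y_2=[f_2,[f_1,f_3]]$. Then $[e_1,y_1]=a_{23}[f_2,f_3]\neq0$ and $[e_1,y_2]=-[f_2,[e_1,[f_1,f_3]]]=a_{13}[f_2,f_3]$. Since $\mathfrak g_{-\beta}$ is one-dimensional, $a_{13}y_1=a_{23}y_2$. Expanding the brackets and using $a_{13}+a_{23}=-a_{12}$, one obtains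
\begin{multline*}
a_{13}y_1-a_{23}y_2=(a_{12}f_2f_3f_1-a_{13}f_3f_2f_1)+(a_{23}f_3f_1f_2-a_{12}f_1f_3f_2)\\+(a_{13}f_1f_2f_3-a_{23}f_2f_1f_3),
\end{multline*}
which is $x_1+x_2+x_3$. So $K$ is spanned by $x_1+x_2+x_3$, and any two of the three composites form a basis of the Hom space.
\end{remark}

\begin{remark}\label{rem:hypotheses}
The pair $(\Phi^+,\beta)$ of Theorem~\ref{thm:counter} has no grading element: (G1)--(G3) force $d(\alpha_i)\ge1$, hence $d(\beta)\ge3$. So Theorems~\ref{thm:grading} and~\ref{thm:counter} are consistent. The same example shows that none of the four conditions in Definition~\ref{def:grading} can be dropped from Theorem~\ref{thm:grading}. The element $D$ with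
\[
(d(\alpha_1),d(\alpha_2),d(\alpha_3))=(\tfrac13,\tfrac13,\tfrac13),\quad(-1,1,1),\quad(1,0,0),\quad(1,1,1)
\]
violates only (G1), (G2), (G3), (G4), respectively. In the first and last cases the weight $-\beta$ lies three layers below the top, outside $\mathfrak g_{-1}\otimes M_0(\lambda)$. In the second case the positive root vector $e_1$ has negative degree, so $\mathfrak n^+$ is not contained in $\mathfrak g_0\oplus\mathfrak g_{>0}$. In the third case $\mathfrak g_0$ contains the odd element $f_2$, and $f_2^2=\frac12[f_2,f_2]=0$ because $2\alpha_2$ is not a root; so $U(\mathfrak n_0^-)$ has zero divisors and the upper bound of Section~\ref{sec:reductive} is not available.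
\end{remark}

\begin{thebibliography}{9}

\bibitem{CW}
Cheng and Wang, \emph{Dualities and Representations of Lie Superalgebras}.

\bibitem{LLW}
Jie Liu, Li Luo, Weiqiang Wang, \emph{Odd singular vector formula for general linear Lie superalgebras}, arXiv:1903.04683 (2019).

\end{thebibliography}
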